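# Short intervals on which the Dirichlet divisor error is small

## 1. The divisor error term, a change of variable, and admissible pairs

Throughout, $e(t)=e^{2\pi i t}$. The letter $\varepsilon$ denotes an arbitrarily small positive number, which may change from line to line. Implied constants may depend on $\varepsilon$ and on fixed parameters such as $k$ and $\beta$, but never on the large parameters $X$, $Y$ or on the point $y$. We write $|S|$ for the Lebesgue measure of a set $S$.

**Definition (divisor error).** Let $d(n)$ be the number of positive divisors of $n$, let $\gamma$ be Euler's constant, and put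
$$\Delta(x)=\sum_{n\le x}d(n)-x(\log x+2\gamma-1).$$

*Example.* We have $\sum_{n\le 10}d(n)=1+2+2+3+2+4+2+4+3+4=27$, while $10(\log 10+2\gamma-1)\approx 24.57$. So $\Delta(10)\approx 2.43$. Just to the left of $10$ the sum is only $23$, so $\Delta(10^-)\approx-1.57$. This shows the general shape: $\Delta$ is right-continuous, it jumps up by $d(n)$ at each integer $n$, and between integers it decreases continuously (for $x\ge1$) with slope $-(\log x+2\gamma)$.

We recall that $d(n)\ll n^{\varepsilon}$, that $d(n)\le 2\sqrt n$ (pair the divisors $a$ and $n/a$), and that $\Delta(x)\ll x^{1/2}$ (Dirichlet).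

**Definition (the normalized error).** For $y\ge 1$ put
$$D(y)=\pi\sqrt2\,y^{-1/2}\Delta(y^2).$$

*Example.* $D(\sqrt{10})=\pi\sqrt2\cdot10^{-1/4}\,\Delta(10)\approx 2.498\cdot 2.43\approx 6.07$. The factor $y^{-1/2}$ is $x^{-1/4}$ with $x=y^2$, so the statement "$\Delta(x)$ has size $x^{1/4}$" becomes "$D(y)$ has size $1$".

**Definition (the approximating sums).** Put $c_n=d(n)n^{-3/4}$ and, for real $N\ge1$,
$$F_N(y)=\sum_{n\le N}c_n\cos\left(4\pi\sqrt n\,y-\tfrac{\pi}{4}\right).$$

*Example.* $F_1(y)=\cos(4\pi y-\frac\pi4)$, which vanishes at $y=\frac3{16}+\frac m4$ for every integer $m$. Since $c_2=2\cdot2^{-3/4}=2^{1/4}$, we have $F_2(y)=F_1(y)+2^{1/4}\cos(4\pi\sqrt2\,y-\frac\pi4)$. The second coefficient is larger than the first, so the first cosine does not dominate the sum.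

**Definition (normalized norms).** For large $Y$ and $q\ge1$ put
$$\|f\|_q=\Big(\frac1Y\int_Y^{3Y}|f(y)|^q\,dy\Big)^{1/q}.$$

*Example.* $\|F_1\|_2^2=\frac1Y\int_Y^{3Y}\cos^2(4\pi y-\frac\pi4)\,dy=1+O(1/Y)$. The interval has length $2Y$ and we divide by $Y$, so $\|1\|_q=2^{1/q}$; such constants never matter here.

**Definition (admissible pair).** Let $\beta>0$ and $\delta>0$. The pair $(\beta,\delta)$ is *admissible* if there are $C>0$ and a sequence $X_j\to\infty$ with
$$\int_{X_j}^{X_j+X_j^{\beta}}|\Delta(x)|\,dx\le C\,X_j^{\beta+1/4-\delta}\qquad\text{for all }j.$$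

*Example: every pair with $0<\beta<\frac14$ and $0<\delta<\frac14-\beta$ is admissible.* We use that $\Delta$ takes both signs arbitrarily far out. This is shown right after Lemma 3 below, whose proof is independent of this example.

Let $a<b$ be large with $\Delta(a)$, $\Delta(b)$ of opposite signs, and let $t$ be the supremum of those $x\in[a,b]$ for which $\Delta$ keeps the strict sign of $\Delta(a)$ on $[a,x]$. By right-continuity $t>a$, and $\Delta(t)$ does not have the strict sign of $\Delta(a)$, while $\Delta(t^-)$ is zero or has that sign. So $\Delta(t^-)\Delta(t)\le0$. Since $\Delta(t)-\Delta(t^-)$ is $d(t)$ if $t$ is an integer and $0$ otherwise, $|\Delta(t)|\ll t^\varepsilon$. For $0\le u\le t$,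
$$|\Delta(t+u)|\le|\Delta(t)|+\sum_{t<n\le t+u}d(n)+\int_t^{t+u}(\log s+2\gamma)\,ds\ll(1+u)t^{\varepsilon}.$$
Hence $\int_t^{t+t^\beta}|\Delta|\ll t^{2\beta+\varepsilon}$. If $\delta<\frac14-\beta$ and $\varepsilon$ is small, this is $\ll t^{\beta+1/4-\delta}$.

This argument bounds the variation of $\Delta$ over the interval by its length $X^{\beta}$. It stops saving anything at $\beta=\frac14$, where that length reaches the natural size $X^{1/4}$.

## 2. Tsang's problem and the three theorems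

Tsang posed the following problem, quoted in Zhai Wenguang, "A survey on moments of a class of error terms", arXiv:2607.17249 (2026). Do there exist intervals $I=[X,X+X^\beta]$ with $\beta>\frac14$ such that $\int_I|\Delta(x)|\,dx\ll X^{\beta+1/4-\delta}$ for some small positive $\delta$? In the language above: *is some pair $(\beta,\delta)$ with $\beta>\frac14$, $\delta>0$ admissible?* For $\frac12<\beta<1$ the answer is negative (Ivić and Zhai). The remaining range is $\frac14<\beta\le\frac12$.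

The answer is yes, for every $\beta$ with $\frac14<\beta<\frac12$.

**Theorem 1.** If $\frac{31}{64}\le\beta<\frac12$, then $(\beta,\delta)$ is admissible for every $0<\delta<\frac1{10}(\frac12-\beta)$. If $0<\beta\le\frac{31}{64}$, then $(\beta,\delta)$ is admissible for every $0<\delta<\frac1{640}$. In particular every $\beta\in(\frac14,\frac12)$ admits some $\delta>0$.

**Theorem 2.** Let $k\ge2$ be an integer and $0<\frac12-\beta\le4^{-k-2}$. Then $(\beta,\delta)$ is admissible for every $0<\delta<\left(\frac12-\frac2{3k}\right)\left(\frac12-\beta\right)$. Hence $\delta^*(\beta)=\sup\{\delta:(\beta,\delta)\text{ admissible}\}$ satisfies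
$$\liminf_{\beta\to1/2^-}\frac{\delta^*(\beta)}{\frac12-\beta}\ge\frac12 .$$

**Theorem 3.** There are $c>0$ and $X_0$ such that $\int_X^{X+3\sqrt X}|\Delta(x)|\,dx\ge cX^{3/4}$ for **all** $X\ge X_0$.

Theorem 3 says that power savings stop at interval lengths of order $\sqrt X$, and it gives again the negative result for $\frac12<\beta<1$ (Section 12). What remains undecided here is exactly $\beta=\frac12$, that is, intervals $[X,X+X^{1/2}]$ with constant $1$: Theorem 3 excludes a saving only when $\sqrt X$ is replaced by $3\sqrt X$. The existence question does not depend on this case.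

## 3. A single cosine

The approximation used below is $D\approx F_N$. Let us see what the question becomes if $D$ is replaced by the single term $F_1(y)=\cos(4\pi y-\frac\pi4)$.

Take $y$ to be a zero of $F_1$. On $[y,y+h]$ we have $|F_1(u)|\le4\pi(u-y)$, so the mean of $|F_1|$ there is at most $2\pi h$. In the variable $x=u^2$ the interval starts at $X=y^2$ and has length $2yh+h^2\approx2\sqrt X\,h$. Choose $h=X^{-\eta}$ with $\eta>0$: the length is about $2X^{1/2-\eta}$, and the mean of the model function over the interval is smaller than the normal size by the factor $X^{-\eta}$. So in the model every $\beta=\frac12-\eta$ works, with saving $\delta=\eta$.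

Now take $h=\frac14$. As $|F_1|$ has period $\frac14$, we get $\int_y^{y+1/4}|F_1|=\frac14\cdot\frac2\pi=\frac1{2\pi}$ for every $y$, and no saving is possible. The length in $x$ is now about $\frac12\sqrt X$. The model already shows a threshold of order $\sqrt X$.

In the real problem all the other cosines are present. At a zero of $F_1$ they take over. If we replace $F_1$ by $F_N$ with $N$ fixed, the part of $D$ left out still has bounded size independent of $X$, and no power of $X$ is saved. So $N$ must grow like a power of $X$, and we need places where all of $F_N$ is small and where in addition the tail $D-F_N$ is not unusually large.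

## 4. Three textbook tools

**(V) Truncated Voronoi formula** (Titchmarsh, *Theory of the Riemann Zeta-Function*, §12.4; Ivić, *The Riemann Zeta-Function*, Ch. 3). For $1\le N\le x$,
$$\Delta(x)=\frac{x^{1/4}}{\pi\sqrt2}\sum_{n\le N}c_n\cos\left(4\pi\sqrt{nx}-\tfrac\pi4\right)+O\left(x^{1/2+\varepsilon}N^{-1/2}\right).$$
With $x=y^2$ and after multiplication by $\pi\sqrt2\,y^{-1/2}$ this reads
$$D(y)=F_N(y)+O\left(y^{1/2+\varepsilon}N^{-1/2}\right)\qquad(1\le N\le y^2).\tag{1}$$
For instance, on $[Y,3Y]$ we may take $N=Y^2$, and the error is $O(Y^{-1/2+\varepsilon})$.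

**(MV) Montgomery–Vaughan.** For finitely many distinct real $\lambda_r$ and complex $a_r$, with $\delta_r=\min_{s\ne r}|\lambda_r-\lambda_s|$,
$$\int_{T_0}^{T_0+T}\Big|\sum_ra_re^{i\lambda_rt}\Big|^2dt=\sum_r|a_r|^2\left(T+O(\delta_r^{-1})\right).$$
For $\lambda_n=4\pi\sqrt n$ the nearest other frequency is at distance at least $4\pi(\sqrt{n+1}-\sqrt n)\ge\frac{2\pi}{\sqrt{n+1}}$, so $\delta_n\gg n^{-1/2}$.

**(B) Besicovitch.** The numbers $\sqrt\kappa$, $\kappa$ squarefree, are linearly independent over $\mathbb Q$. For instance $a\sqrt2+b\sqrt3=0$ with $a,b\in\mathbb Q$ forces $a=b=0$.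

## 5. From intervals in $x$ to intervals in $y$, and from long to short

**Transfer.** *Purpose: it suffices to find $y$ such that $|D|$ has small mean on $[y,y+h]$.* Suppose $Y\ge1$, $0<h\le1$, $y\in[Y,2Y]$ and $\frac1h\int_y^{y+h}|D(u)|\,du\le\rho$. Put $X=y^2\in[Y^2,4Y^2]$. Substitute $x=u^2$, $dx=2u\,du$, $\Delta(u^2)=\frac{u^{1/2}}{\pi\sqrt2}D(u)$. As $u\le y+h\le2y$,
$$\int_X^{(y+h)^2}|\Delta(x)|\,dx=\frac{\sqrt2}{\pi}\int_y^{y+h}|D(u)|\,u^{3/2}\,du\ll X^{3/4}h\rho,\qquad (y+h)^2-X\ge2yh\ge X^{1/2}h.\tag{2}$$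

**Lemma 1 (monotonicity).** If $(\beta,\delta)$ is admissible with $0<\beta<1$, then so is $(\beta',\delta)$ for every $0<\beta'<\beta$.

*Proof.* *Purpose: cut a good long interval into short ones; one of them is good.* Let $X=X_j$ be large, so that $X^\beta\le X$. Put $x_0=X$ and $x_{i+1}=x_i+x_i^{\beta'}$, as long as $x_{i+1}\le X+X^\beta\le2X$. When we stop, the next step, of length at most $(2X)^{\beta'}$, would overshoot. So the intervals cover length at least $X^\beta-(2X)^{\beta'}\ge\frac12X^\beta$ for large $j$. In other words $\sum_ix_i^{\beta'}\ge\frac12X^\beta$, while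
$$\sum_i\int_{x_i}^{x_{i+1}}|\Delta|\le CX^{\beta+1/4-\delta}.$$
Hence for some $i$
$$\int_{x_i}^{x_{i+1}}|\Delta|\le\frac{x_i^{\beta'}}{\frac12X^\beta}\,CX^{\beta+1/4-\delta}=2C\,x_i^{\beta'}X^{1/4-\delta}\ll x_i^{\beta'+1/4-\delta},$$
because $X\le x_i\le2X$. Since $x_i\ge X_j\to\infty$, the pair $(\beta',\delta)$ is admissible. $\square$

So it is enough to work with $\beta$ close to $\frac12$, that is, with $h$ a small negative power of $Y$.

## 6. The sums $F_N$ approximate $D$ in mean square and oscillate in every bounded window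

**Lemma 2.** For $1\le N\le Y$ we have $\|D-F_N\|_2\ll N^{-1/4+\varepsilon}$.

*Proof.* By (1) with truncation at $Y^2$, $D=F_{Y^2}+O(Y^{-1/2+\varepsilon})$ on $[Y,3Y]$. The function $F_{Y^2}-F_N$ is the real part of $\sum_{N<n\le Y^2}c_ne^{-i\pi/4}e^{4\pi i\sqrt n\,y}$. By (MV) with $\delta_n\gg n^{-1/2}$,
$$\int_Y^{3Y}|F_{Y^2}-F_N|^2\,dy\ll Y\sum_{n>N}d(n)^2n^{-3/2}+\sum_{n\le Y^2}d(n)^2n^{-1}\ll YN^{-1/2+\varepsilon}+Y^{\varepsilon}.$$
The square of the Voronoi error integrates to $O(Y^{2\varepsilon})$. Since $N\le Y$, we have $YN^{-1/2}\ge Y^{1/2}$, so both small terms are absorbed. Divide by $Y$ and take the square root. $\square$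

**Lemma 3.** There is an absolute constant $L_0$ such that for all $N\ge1$ and all real $u$ the function $F_N$ takes a value $\ge\frac18$ and a value $\le-\frac18$ on $[u-L_0,u+L_0]$.

*Proof.* *Purpose: test $F_N$ against a nonnegative weight that picks out the term $n=1$ with either sign.* Let $K(v)=\frac1L\left(1-\frac{|v|}L\right)_+$. Then $\int K=1$, and its Fourier transform is even with
$$0\le\hat K(\xi)=\Big(\frac{\sin\pi L\xi}{\pi L\xi}\Big)^2\le(\pi L\xi)^{-2}.$$
Put
$$J_\pm=\int K(v)\left(1\pm\cos(4\pi(u+v)-\tfrac\pi4)\right)F_N(u+v)\,dv .$$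

*The part without the cosine.* For real $\lambda,\theta$ we have $\left|\int K(v)\cos(2\pi\lambda(u+v)+\theta)\,dv\right|\le\hat K(\lambda)$. Hence
$$\Big|\int K(v)F_N(u+v)\,dv\Big|\le\sum_nc_n\hat K(2\sqrt n)\ll L^{-2}\sum_nd(n)n^{-7/4}\ll L^{-2}.$$

*The part with the cosine.* By $\cos a\cos b=\frac12\cos(a-b)+\frac12\cos(a+b)$,
$$\cos(4\pi w-\tfrac\pi4)\cos(4\pi\sqrt n\,w-\tfrac\pi4)=\tfrac12\cos\left(4\pi(\sqrt n-1)w\right)+\tfrac12\cos\left(4\pi(\sqrt n+1)w-\tfrac\pi2\right).$$
For $n=1$ (and $c_1=1$) the first term is the constant $\frac12$, and the second integrates to $O(\hat K(4))=O(L^{-2})$. The terms $n\ge2$ contribute at most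
$$\sum_{n\ge2}c_n\hat K(2(\sqrt n-1))+\sum_{n\ge2}c_n\hat K(2(\sqrt n+1))\ll L^{-2}\sum_{n\ge2}c_n(\sqrt n-1)^{-2}\ll L^{-2},$$
where the last sum converges because $\sqrt n-1\ge(1-\frac1{\sqrt2})\sqrt n$ for $n\ge2$.

*Conclusion.* So $J_\pm=\pm\frac12+O(L^{-2})$ uniformly in $u$ and $N$. Fix $L=L_0$ so large that always $J_+\ge\frac14$ and $J_-\le-\frac14$. The weights $K(v)(1\pm\cos(\cdot))$ are nonnegative, supported on $[-L_0,L_0]$, not identically zero, and of integral at most $2$. If $F_N<\frac18$ held on all of $[u-L_0,u+L_0]$, then $J_+<2\cdot\frac18=\frac14$, a contradiction. Likewise $F_N>-\frac18$ throughout would give $J_->-\frac14$. $\square$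

*Sign changes of $\Delta$.* Lemma 3 holds for all $N$, so we may take $N=Y^2$. For $u\in[Y+L_0,3Y-L_0]$, equation (1) gives $D=F_{Y^2}+O(Y^{-1/2+\varepsilon})$ on $[u-L_0,u+L_0]$. For $Y$ large, $D$ therefore takes values $\ge\frac1{16}$ and $\le-\frac1{16}$ there. So $\Delta$ takes both signs arbitrarily far out, as used in Section 1.

## 7. Averaging over a level set, and why second moments give exactly nothing

The one-cosine model suggests starting at points where $F_N$ is small. For $0<\tau\le\frac18$ let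
$$S=\{y\in[Y,2Y]:|F_N(y)|\le\tau\},\qquad\sigma=|S|/Y.\tag{3}$$
For $y\in S$ and $0\le v\le h$,
$$|D(y+v)|\le\tau+|F_N(y+v)-F_N(y)|+|(D-F_N)(y+v)|.\tag{4}$$
We average over $y\in S$ and $v\in[0,h]$. If the average is small, some $y\in S$ makes $\frac1h\int_0^h|D(y+v)|\,dv$ small, and (2) applies.

**Two averaging inequalities.** *Purpose: bound averages over $S$ by norms over $[Y,3Y]$.* Let $q\ge1$, $\sigma>0$, $0\le v\le h\le1\le Y$. By Hölder on $S$ and $[Y+v,2Y+v]\subset[Y,3Y]$,
$$\frac1{|S|}\int_S|g(y+v)|\,dy\le\Big(\frac1{\sigma Y}\int_Y^{2Y}|g(y+v)|^q\,dy\Big)^{1/q}\le\sigma^{-1/q}\|g\|_q.\tag{5}$$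
Next, $|F_N(y+v)-F_N(y)|^q\le v^{q-1}\int_0^v|F_N'(y+s)|^q\,ds$ by Hölder. Integrating over $y\in[Y,2Y]$ gives $\int_Y^{2Y}|F_N(y+v)-F_N(y)|^q\,dy\le v^q\int_Y^{3Y}|F_N'|^q$, hence
$$\frac1{|S|}\int_S|F_N(y+v)-F_N(y)|\,dy\le\sigma^{-1/q}\,v\,\|F_N'\|_q.\tag{6}$$

Restricting to $S$ costs the factor $\sigma^{-1/q}$, so we need a lower bound for $\sigma$.

**A lower bound through the total variation.** *Purpose: $F_N$ crosses the strip $[-\tau,\tau]$ many times, and each crossing uses up variation inside $S$.* For $Y\ge2L_0$ the interval $[Y,2Y]$ contains $\gg Y$ disjoint intervals of length $2L_0$. In each of them $F_N$ takes a value $\ge\frac18\ge\tau$ at some point $p$ and a value $\le-\tau$ at some point $p'$. Say $p<p'$; the other case is symmetric. Let $q'$ be the first point after $p$ with $F_N(q')=-\tau$, and $p''$ the last point of $[p,q']$ with $F_N(p'')=\tau$. On $[p'',q']$ we have $|F_N|\le\tau$, and $F_N$ changes by $2\tau$ between the endpoints. Hence $\int_{p''}^{q'}|F_N'|\ge2\tau$,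 and summing over the windows,
$$\int_S|F_N'(y)|\,dy\gg Y\tau.\tag{7}$$

**The second-moment attempt.** By (MV), for $N\le Y$,
$$\int_Y^{3Y}|F_N'|^2\ll\sum_{n\le N}c_n^2\,n\,(Y+\sqrt n)\ll Y\sum_{n\le N}d(n)^2n^{-1/2}\ll YN^{1/2+\varepsilon},$$
so $\|F_N'\|_2\ll N^{1/4+\varepsilon}$. Cauchy–Schwarz in (7) gives $Y\tau\ll|S|^{1/2}Y^{1/2}N^{1/4+\varepsilon}$, that is,
$$\sigma^{-1/2}\ll\tau^{-1}N^{1/4+\varepsilon}.$$
Use this in (5) and (6) with $q=2$ and Lemma 2. The average of $\frac1h\int_0^h|D(y+v)|\,dv$ over $S$ is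
$$\ll\tau+\sigma^{-1/2}\left(hN^{1/4+\varepsilon}+N^{-1/4+\varepsilon}\right).$$
The best that can be said about the tail contribution is $\sigma^{-1/2}N^{-1/4+\varepsilon}\ll\tau^{-1}N^{2\varepsilon}$, and $\tau^{-1}\ge8$. The powers $N^{1/4}$ and $N^{-1/4}$ cancel exactly. Making $h$ smaller does not touch this term, and changing $N$ or $\tau$ does not make it small. The obstruction is that our bounds allow all of the mean square of $D-F_N$, of order at most $N^{-1/2+\varepsilon}$, to sit on a set $S$ of relative measure about $\tau^2N^{-1/2}$.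

**What would break the tie.** Any power gain in the lower bound for $\sigma$ suffices. Apply Hölder in (7) with exponent $4$ instead of $2$. If the fourth moment of $F_N'$ is as small as its second moment suggests, $\|F_N'\|_4\ll N^{1/4+\varepsilon}$, then $\sigma\gg(\tau N^{-1/4-\varepsilon})^{4/3}$. Apart from $\tau$, this is $N^{-1/3}$ in place of $N^{-1/2}$. Then $\sigma^{-1/2}N^{-1/4}$ is about $N^{1/6-1/4}=N^{-1/12}$, a true saving. The fourth-moment bound holds if $N$ is at most a small power of $Y$, and this is harmless: by Lemma 1 small powers are all we need.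

## 8. Even moments of sums over $\sqrt n$

**Lemma 4.** Let $k\ge1$, $1\le U\le Y^{4^{-k}}$, and $|a_n|\le A$ for $U\le n<2U$. Then $f(y)=\sum_{U\le n<2U}a_ne(2\sqrt n\,y)$ satisfies
$$\int_Y^{3Y}|f|^{2k}\,dy\ll_kYA^{2k}\,U^k(1+\log2U)^k.$$

*Proof.* Expand $|f|^{2k}=f^k\overline f^{\,k}$. We get a sum over tuples $(n_1,\dots,n_{2k})$ of terms
$$a_{n_1}\cdots a_{n_k}\overline{a_{n_{k+1}}}\cdots\overline{a_{n_{2k}}}\int_Y^{3Y}e(2\gamma y)\,dy,\qquad\gamma=\sum_{i\le k}\sqrt{n_i}-\sum_{k<i\le2k}\sqrt{n_i}$$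
(in this proof $\gamma$ denotes this number, not Euler's constant).

**Step 1: terms with $\gamma=0$.** *Purpose: count the exact coincidences.* They contribute at most $2YA^{2k}Z$, where $Z$ is the number of tuples with $\gamma=0$. There are more of them than permutations: for $U=25$, $k=2$ we have $\sqrt{25}+\sqrt{49}=\sqrt{36}+\sqrt{36}$.

Write $n_i=\kappa_ia_i^2$ with $\kappa_i$ squarefree and $a_i\ge1$. Then $\gamma=\sum_\kappa\sqrt\kappa\sum_{i:\kappa_i=\kappa}\pm a_i$, and by (B) each inner sum vanishes. As all $a_i\ge1$, each occurring $\kappa$ occurs for at least two indices. So the sets of indices with equal $\kappa_i$ form a partition of $\{1,\dots,2k\}$ into blocks $B$ with $|B|\ge2$.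

Let $r(\kappa)=\#\{a\ge1:U\le\kappa a^2<2U\}$. Then $r(\kappa)\le(2U/\kappa)^{1/2}$, and $r(\kappa)=0$ for $\kappa\ge2U$. For a given partition, a block $B$ with value $\kappa$ can be filled in at most $r(\kappa)^{|B|}$ ways. Since $|B|\ge2$, we have $\sum_\kappa r(\kappa)^{|B|}\le\left(\sum_\kappa r(\kappa)^2\right)^{|B|/2}$. The block sizes add up to $2k$, so
$$Z\le\sum_{\text{partitions}}\prod_B\sum_\kappa r(\kappa)^{|B|}\le\sum_{\text{partitions}}\Big(\sum_\kappa r(\kappa)^2\Big)^k\ll_k\Big(\sum_{\kappa<2U}\frac{2U}\kappa\Big)^k\le\left(2U(1+\log2U)\right)^k.$$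

**Step 2: terms with $\gamma\ne0$.** *Purpose: show that $\gamma$ cannot be too close to $0$.* For $k=1$ this is elementary: $|\sqrt n-\sqrt m|=\frac{|n-m|}{\sqrt n+\sqrt m}\ge\frac1{2\sqrt{2U}}$. In general, $\gamma$ is an algebraic integer in the Galois extension $\mathbb Q(\sqrt{n_1},\dots,\sqrt{n_{2k}})$ of $\mathbb Q$, whose degree is at most $2^{2k}=4^k$. Each automorphism sends $\sqrt{n_i}$ to $\pm\sqrt{n_i}$, so each conjugate of $\gamma$ has the form $\sum\pm\sqrt{n_i}$ and modulus at most $2k\sqrt{2U}$. The product of the conjugates of $\gamma$ is, up to sign, the constant term of its minimal polynomial, which is a nonzero integer. Hence, since $2k\sqrt{2U}\ge1$ and there are at most $4^k-1$ other conjugates,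
$$|\gamma|\ge(2k\sqrt{2U})^{-(4^k-1)}.$$
Now $\left|\int_Y^{3Y}e(2\gamma y)\,dy\right|\le\frac1{2\pi|\gamma|}\le\frac1{|\gamma|}$, and there are at most $(2U)^{2k}$ tuples. So these terms contribute
$$\ll_kA^{2k}U^{2k+(4^k-1)/2}=A^{2k}U^k\cdot U^{k+(4^k-1)/2}\le A^{2k}U^k\cdot U^{4^k}\le YA^{2k}U^k.$$
Here we used $k+\frac{4^k-1}2\le4^k$, which is $2k\le4^k+1$, and $U\le Y^{4^{-k}}$. $\square$

**Corollary 5.** Let $k\ge1$, $1\le N\le Y^{4^{-k}}$ and $1\le N_1<N_2\le Y^{4^{-k}}$. Then
$$\|F_N'\|_{2k}\ll_{k,\varepsilon}N^{1/4+\varepsilon},\qquad\|F_{N_2}-F_{N_1}\|_{2k}\ll_{k,\varepsilon}N_1^{-1/4+\varepsilon}.$$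

*Proof.* We may assume $\varepsilon<\frac14$. Split the sums into dyadic blocks $U\le n<2U$, $U=2^j$, $j\ge0$, with missing coefficients set to $0$. As $4\pi\sqrt n\,y=2\pi\cdot2\sqrt n\,y$, each block is the real part of a sum as in Lemma 4, so its modulus is at most that of the complex sum.

For $F_N'$ we have $|a_n|=4\pi\sqrt n\,c_n=4\pi d(n)n^{-1/4}$, so $A\ll U^{-1/4+\varepsilon/2}$. By Lemma 4 the block has norm $\ll AU^{1/2}(1+\log2U)^{1/2}\ll U^{1/4+\varepsilon}$. Sum over $2^j\le N$ by Minkowski; the geometric series gives $N^{1/4+\varepsilon}$.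

For $F_{N_2}-F_{N_1}$ we have $|a_n|=c_n$, $A\ll U^{-3/4+\varepsilon/2}$, and the block has norm $\ll U^{-1/4+\varepsilon}$. The blocks that occur satisfy $N_1/2<2^j\le N_2$, and the decreasing geometric series gives $N_1^{-1/4+\varepsilon}$. $\square$

## 9. The level set is larger than second moments show

**Lemma 6.** Let $1\le N\le Y^{1/16}$, $0<\tau\le\frac18$, and let $S$ be as in (3). Then, for $Y$ large,
$$\sigma=|S|/Y\gg_\varepsilon\left(\tau N^{-1/4-\varepsilon}\right)^{4/3}.$$

*Proof.* By Hölder with exponents $\frac43$ and $4$, and Corollary 5 with $k=2$ (this is where $N\le Y^{1/16}=Y^{4^{-2}}$ is needed),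
$$\int_S|F_N'|\le|S|^{3/4}\,Y^{1/4}\|F_N'\|_4\ll|S|^{3/4}Y^{1/4}N^{1/4+\varepsilon}.$$
With (7) this gives $\sigma^{3/4}\gg\tau N^{-1/4-\varepsilon}$. $\square$

## 10. Proof of Theorem 1

**Step 1: reduction and choice of parameters.** By Lemma 1 the second statement follows from the case $\beta=\frac{31}{64}$ of the first, where $\frac1{10}(\frac12-\beta)=\frac1{640}$. So let $\frac{31}{64}\le\beta<\frac12$ and $\eta=\frac12-\beta\in(0,\frac1{64}]$. For large $Y$ put
$$N=Y^{4\eta}\le Y^{1/16},\qquad h=N^{-1/2}=Y^{-2\eta},\qquad\tau=N^{-1/20}\le\tfrac18 .$$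
The value $h=N^{-1/2}$ makes $h\|F_N'\|_2\ll N^{-1/4+\varepsilon}$, the same bound as for the tail. The value of $\tau$ will balance two terms in Step 2.

**Step 2: the average over $S$.** *Purpose: show that $|D|$ is small on average right after points of $S$.* Average (4) over $y\in S$ and $0\le v\le h$. By (5) and (6) with $q=2$, then Corollary 5 with $k=1$ and Lemma 2,
$$\frac1{|S|}\int_S\frac1h\int_0^h|D(y+v)|\,dv\,dy\le\tau+\sigma^{-1/2}\left(h\|F_N'\|_2+\|D-F_N\|_2\right)\ll\tau+\sigma^{-1/2}N^{-1/4+\varepsilon}.$$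
Lemma 6 gives $\sigma^{-1/2}\ll\tau^{-2/3}N^{1/6+\varepsilon}$. So the right side is
$$\ll\tau+\tau^{-2/3}N^{-1/12+2\varepsilon}.$$
The equation $\tau=\tau^{-2/3}N^{-1/12}$ means $\tau^{5/3}=N^{-1/12}$, that is, $\tau=N^{-1/20}$, our choice. So the average is $\ll N^{-1/20+2\varepsilon}$.

**Step 3: back to $x$.** Some $y\in S$ satisfies $\frac1h\int_y^{y+h}|D|\ll N^{-1/20+2\varepsilon}$. Put $X=y^2$, so $Y\le\sqrt X\le2Y$. Then $h=Y^{-2\eta}\ge X^{-\eta}$, and by (2) the interval $[X,(y+h)^2]$ has length at least $X^{1/2}h\ge X^{1/2-\eta}=X^\beta$. Also $h\ll X^{-\eta}$ and $N\asymp X^{2\eta}$. Therefore (2) gives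
$$\int_X^{X+X^\beta}|\Delta(x)|\,dx\ll X^{3/4}\cdot X^{-\eta}\cdot X^{-\eta/10+4\eta\varepsilon}=X^{\beta+\frac14-\frac\eta{10}+4\eta\varepsilon}.$$
Such an $X\in[Y^2,4Y^2]$ exists for every large $Y$, so we get a sequence $X_j\to\infty$. Given $\delta<\frac\eta{10}$, choose $\varepsilon$ with $4\eta\varepsilon\le\frac\eta{10}-\delta$. So $(\beta,\delta)$ is admissible. $\blacksquare$

## 11. Proof of Theorem 2: higher moments for the near part of the tail

In Theorem 1 the restriction to $S$ cost $\sigma^{-1/2}$. With $2k$-th moments it costs only $\sigma^{-1/(2k)}$, but these are available only for short sums, not for $D$ itself. So we split the tail: $D-F_N=(F_{N_2}-F_N)+(D-F_{N_2})$ with $N_2$ a higher power of $N$. The first part is short and gets the $2k$-th moment. The second is so small in mean square that Cauchy–Schwarz is affordable.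

**Step 1: parameters.** Let $k\ge2$, $\eta=\frac12-\beta\in(0,4^{-k-2}]$, and for large $Y$
$$N=Y^{4\eta},\qquad N_2=N^4=Y^{16\eta}\le Y^{4^{-k}},\qquad h=N^{-1/2},\qquad\tau=N^{-1/4+\varepsilon}\le\tfrac18 .$$
Since $N\le Y^{4^{-k-1}}\le Y^{1/16}$, Lemma 6 applies. Used with the same $\varepsilon$ as in $\tau$, it gives $\sigma\gg\left(N^{-1/4+\varepsilon}N^{-1/4-\varepsilon}\right)^{4/3}=N^{-2/3}$.

**Step 2: the average over $S$.** For $y\in S$ and $0\le v\le h$,
$$|D(y+v)|\le\tau+|F_N(y+v)-F_N(y)|+|(F_{N_2}-F_N)(y+v)|+|(D-F_{N_2})(y+v)|.$$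
Use (6) with $q=2k$ for the second term, (5) with $q=2k$ for the third, and (5) with $q=2$ for the last. The average of $\frac1h\int_0^h|D(y+v)|\,dv$ over $S$ is
$$\ll\tau+\sigma^{-\frac1{2k}}\left(h\|F_N'\|_{2k}+\|F_{N_2}-F_N\|_{2k}\right)+\sigma^{-\frac12}\|D-F_{N_2}\|_2 .$$
By Corollary 5, $h\|F_N'\|_{2k}\ll N^{-1/4+\varepsilon}$ and $\|F_{N_2}-F_N\|_{2k}\ll N^{-1/4+\varepsilon}$. By Lemma 2, $\|D-F_{N_2}\|_2\ll N_2^{-1/4+\varepsilon}=N^{-1+4\varepsilon}$. Finally $\sigma^{-1/(2k)}\ll N^{1/(3k)}$ and $\sigma^{-1/2}\ll N^{1/3}$. So the average is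
$$\ll N^{-\frac14+\varepsilon}+N^{\frac1{3k}-\frac14+\varepsilon}+N^{\frac13-1+4\varepsilon}\ll N^{-\frac14+\frac1{3k}+\varepsilon}.$$

**Step 3: back to $x$.** Exactly as in Step 3 of Section 10, (2) gives for some $X\in[Y^2,4Y^2]$, with an interval of length at least $X^\beta$ and $N\asymp X^{2\eta}$,
$$\int_X^{X+X^\beta}|\Delta(x)|\,dx\ll X^{3/4-\eta}\,X^{2\eta(-\frac14+\frac1{3k}+\varepsilon)}=X^{\beta+\frac14-\eta\left(\frac12-\frac2{3k}-2\varepsilon\right)}.$$
Since $\varepsilon$ is arbitrary, every $0<\delta<(\frac12-\frac2{3k})\eta$ is admissible; note that $\frac12-\frac2{3k}\ge\frac16$.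

**Step 4: the limit.** For each fixed $k\ge2$ and all $\beta<\frac12$ with $\frac12-\beta\le4^{-k-2}$ we have shown $\delta^*(\beta)\ge(\frac12-\frac2{3k})(\frac12-\beta)$. So the $\liminf$ is at least $\frac12-\frac2{3k}$ for every $k$, hence at least $\frac12$. $\blacksquare$

## 12. Proof of Theorem 3: no saving at length $3\sqrt X$

In Section 3 a window in $y$ of constant length could not avoid the oscillation of a single cosine. For $D$ we isolate the term $n=1$ by a smooth weight on a window of length $\frac32$ and check by numbers that all other terms together are smaller.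

**Step 1: the weight.** Let $\ell=\frac32$ and $W(v)=\frac1\ell\left(1-\cos\frac{2\pi v}\ell\right)$ on $[0,\ell]$, so $0\le W\le\frac2\ell$. Let $\hat W(\xi)=\int_0^\ell W(v)e(-\xi v)\,dv$ and $z=\ell\xi$. Put
$$E(z)=\int_0^1e(-zt)\,dt=e^{-\pi iz}\frac{\sin\pi z}{\pi z}.$$
Then $\hat W(\xi)=E(z)-\frac12E(z-1)-\frac12E(z+1)$. As $e^{-\pi i(z\mp1)}\sin\pi(z\mp1)=e^{-\pi iz}\sin\pi z$,
$$\hat W(\xi)=e^{-\pi iz}\,\frac{\sin\pi z}\pi\Big(\frac1z-\frac12\cdot\frac1{z-1}-\frac12\cdot\frac1{z+1}\Big)=e^{-\pi iz}\,\frac{\sin\pi z}{\pi z(1-z^2)},$$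
with limiting values where the denominator vanishes. So $\hat W(0)=1$, $|\hat W|$ is even, and
$$|\hat W(\xi)|\le\frac1{\pi z(z^2-1)}\qquad(z>1),\tag{8}$$
where the right side decreases in $z$.

**Step 2: testing $D$.** Let $y_0=\sqrt X$. By (1) with truncation at $X$, $D=F_X+O(X^{-1/4+\varepsilon})$ uniformly on $[y_0,y_0+\ell]$. Put $\varphi_n=4\pi\sqrt n\,y_0-\frac\pi4$. Writing each cosine as half the sum of two exponentials,
$$I:=\int_0^\ell W(v)e(-2v)D(y_0+v)\,dv=\sum_{n\le X}\frac{c_n}2\left(e^{i\varphi_n}\hat W(2-2\sqrt n)+e^{-i\varphi_n}\hat W(2+2\sqrt n)\right)+o(1).$$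
For $n=1$ we have $\hat W(0)=1$ and $\hat W(4)=0$, since there $z=6$. Hence
$$|I|\ge\tfrac12(1-\Sigma)-o(1),\qquad\Sigma=\sum_{n\ge2}c_n\left(|\hat W(2\sqrt n-2)|+|\hat W(2\sqrt n+2)|\right),$$
and the corresponding values of $z$ are $3(\sqrt n-1)$ and $3(\sqrt n+1)$.

**Step 3: the numerical bound $\Sigma<0.51$.** The minus terms, with $z=3(\sqrt n-1)$:

* $n=2$: $1.2426<z<1.2427$, so $|\sin\pi z|<0.691$ and $\pi z(z^2-1)>2.12$. Thus $|\hat W|<0.326$. As $c_2=2^{1/4}<1.19$, the contribution is $<0.39$.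
* $n=3$: $z>2.196$, so (8) gives $|\hat W|<0.038$. As $c_3<0.878$, the contribution is $<0.034$.
* $n=4$: $z=3$ and $\sin3\pi=0$. The contribution is $0$.
* $5\le n\le8$: $z\ge3(\sqrt5-1)>3.708$, so $|\hat W|<0.00675$. Further $c_5+c_6+c_7+c_8<0.599+1.044+0.465+0.841<2.95$. The contribution is $<0.02$.
* $n\ge9$: $\sqrt n\ge3$, so $z\ge2\sqrt n\ge6$, $z^2-1\ge\frac{35}{36}z^2$ and $|\hat W|\le\frac{36}{35\cdot8\pi}n^{-3/2}<0.041\,n^{-3/2}$. As $d(n)\le2\sqrt n$, we have $c_n\le2n^{-1/4}$. The contribution is $<0.082\sum_{n\ge9}n^{-7/4}\le0.082\int_8^\infty t^{-7/4}\,dt=0.082\cdot\frac43\cdot8^{-3/4}<0.024$.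

The plus terms, with $z=3(\sqrt n+1)$ and $n\ge2$: here $z\ge3\sqrt n$ and $z>7.2$, so $z^2-1\ge0.98z^2$ and $|\hat W|\le\frac{n^{-3/2}}{0.98\cdot27\pi}<0.0121\,n^{-3/2}$. With $c_n\le2n^{-1/4}$ their contribution is $<0.0242\sum_{n\ge2}n^{-7/4}\le0.0242\cdot\frac43<0.033$.

The total is $\Sigma<0.39+0.034+0.02+0.024+0.033<0.51$. So $|I|\ge0.2$ for large $X$.

**Step 4: conclusion.** Since $0\le W\le\frac2\ell$, we have $|I|\le\frac2\ell\int_{y_0}^{y_0+\ell}|D|$, so $\int_{y_0}^{y_0+\ell}|D|\ge\frac\ell2|I|\ge0.15$. As $(y_0+\frac32)^2=X+3\sqrt X+\frac94$, the substitution $x=u^2$ gives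
$$\int_X^{X+3\sqrt X+9/4}|\Delta(x)|\,dx=\frac{\sqrt2}\pi\int_{y_0}^{y_0+\ell}|D(u)|\,u^{3/2}\,du\gg X^{3/4}.$$
Because $\Delta(x)\ll x^{1/2}$, removing the last piece of length $\frac94$ changes the integral by $O(X^{1/2})$. $\blacksquare$

**The range $\frac12<\beta<1$.** Starting at $x_0=X$, tile $[X,X+X^\beta]$ by intervals $[x_i,x_i+3\sqrt{x_i}]$. Each has length at most $3\sqrt{2X}$, so at least $\frac{X^\beta}{3\sqrt{2X}}-1\gg X^{\beta-1/2}$ of them fit. By Theorem 3 each contributes at least $cX^{3/4}$. So $\int_X^{X+X^\beta}|\Delta|\gg X^{\beta+1/4}$ for all large $X$, and no pair $(\beta,\delta)$ with $\delta>0$ is admissible.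

**Why this test is silent at length $\sqrt X$.** The interval $[X,X+\sqrt X]$ corresponds to $\ell=\frac12$ (up to a piece of length $\frac14$). With the same kind of weight the minus terms then have $z=\sqrt n-1$. For $n=2$ we have $z\approx0.4142$ and
$$\frac{\sin\pi z}{\pi z(1-z^2)}\approx\frac{0.964}{1.078}\approx0.894,\qquad c_2\cdot0.894\approx1.06>1 .$$
The term $n=2$ alone already makes $\Sigma>1$, and the inequality $|I|\ge\frac12(1-\Sigma)-o(1)$ says nothing. This leaves the case $\beta=\frac12$ with constant $1$ undecided, as stated in Section 2.
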